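# Sums of numbers with prescribed irrationality exponents

## 1. A number that is not a Liouville number plus a badly placed one

Consider
$$x_0=\sum_{k\ge1}10^{-3^k}=10^{-3}+10^{-9}+10^{-27}+\cdots=0.001000001\ldots$$
Its partial sums $a_k/b_k=\sum_{i\le k}10^{-3^i}$ have denominators $b_k=10^{3^k}$, so $b_{k+1}=b_k^3$, and the tail satisfies
$$b_k^{-3}<x_0-\frac{a_k}{b_k}<2b_k^{-3}.$$
Thus $x_0$ has rational approximations of quality $b^{-3}$, and their denominators grow in a controlled way, each being the cube of the one before.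

Call $\xi$ a Liouville number if it is irrational and for every $n$ there are infinitely many fractions $p/q$ with $|\xi-p/q|<q^{-n}$. Suppose $x_0=\xi+\eta$ with $\xi$ Liouville. What can $\eta$ be?

Take $n=75$. There are fractions $p/q$ with $q$ arbitrarily large and $|\xi-p/q|<q^{-75}$. Fix one with $q\ge10$ and let $k$ be the least index with $b_k\ge q^8$. Since $b_1=10^3<q^8$, we have $k\ge2$ and $b_{k-1}<q^8$, so $b_k=b_{k-1}^3<q^{24}$. Put $Q=qb_k$ and write $a_k/b_k-p/q=R/Q$. Then
$$\Big|\eta-\frac RQ\Big|=\Big|\Big(x_0-\frac{a_k}{b_k}\Big)-\Big(\xi-\frac pq\Big)\Big|\le 2b_k^{-3}+q^{-75}.$$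
From $q\le b_k^{1/8}$ we get $Q\le b_k^{9/8}$, so $b_k^{-3}\le Q^{-8/3}$. From $b_k<q^{24}$ we get $Q<q^{25}$, so $q^{-75}<Q^{-3}\le Q^{-8/3}$. Altogether
$$\Big|\eta-\frac RQ\Big|\le 3Q^{-8/3},$$
and $Q\ge q$ can be taken arbitrarily large. So $\eta$ is forced to have approximations much better than the $Q^{-2}$ that every irrational number has. In particular $x_0$ is not the sum of a Liouville number and a number that is "not very well approximable".

The computation exhibits one exceptional number. How many are there?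

## 2. Exceptional sets of sumsets

**Definition.** For irrational $\xi$ the *irrationality exponent* $\mu(\xi)\in[2,\infty]$ is the supremum of all $\mu>0$ such that
$$\Big|\xi-\frac pq\Big|<q^{-\mu}$$
has infinitely many solutions in integers $p,q$ with $q\ge1$. For $\lambda\in[2,\infty]$ put $\mathscr W_\lambda=\{\xi\in\mathbb R\setminus\mathbb Q:\mu(\xi)=\lambda\}$.

So $\mathscr W_\infty$ is the set of Liouville numbers and $\mathscr W_2$ the set of irrational numbers that are not very well approximable. Write $A+B=\{a+b:a\in A,\ b\in B\}$, $C^c=\mathbb R\setminus C$, and $\dim$ for Hausdorff dimension. Section 1 says $x_0\in(\mathscr W_\infty+\mathscr W_2)^c$.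

Here are the cases one can do at once.

*Rational $x$.* If $x\in\mathbb Q$ and $\xi$ is irrational, then $\mu(x-\xi)=\mu(\xi)$: subtracting from a fixed rational changes denominators only by a bounded factor. So for $\lambda_0\neq\lambda_1$ no rational number lies in $\mathscr W_{\lambda_0}+\mathscr W_{\lambda_1}$, and the complement always contains $\mathbb Q$.

*Two Liouville numbers.* For $n\ge2$ the set $U_n=\bigcup_{q\ge n}\bigcup_p(p/q-q^{-n},p/q+q^{-n})$ is open and dense, and every irrational point of $\bigcap_nU_n$ is Liouville. So $\mathscr W_\infty$ contains a dense $G_\delta$ set, and so does $x-\mathscr W_\infty$ for every real $x$. By Baire's theorem they intersect, hence $\mathscr W_\infty+\mathscr W_\infty=\mathbb R$. This is Erdős's theorem (*Representations of real numbers as sums and products of Liouville numbers*, Michigan Math. J. 9 (1962), 59–60).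

*Liouville plus $\mathscr W_2$.* By the Borel–Cantelli lemma almost every real number lies in $\mathscr W_2$. Fix one Liouville number $\xi$. For almost every $x$ we have $x-\xi\in\mathscr W_2$, so $(\mathscr W_\infty+\mathscr W_2)^c$ has Lebesgue measure zero.

These cases suggest that the complement is small. The following was put forward as a conjecture in Johannes Schleischitz, "Metric results on sumsets and Cartesian products of classes of Diophantine sets", arXiv:2002.08228 (2020).

**Conjecture.** For any $\lambda_0,\lambda_1\in[2,\infty]$, the set $(\mathscr W_{\lambda_0}+\mathscr W_{\lambda_1})^c$ has Hausdorff dimension $0$.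

The conjecture is false: $(\mathscr W_\infty+\mathscr W_2)^c$, although a null set, has dimension $1$. We prove this in Sections 4 and 5, and then determine the dimension for every pair. The sumset is symmetric, so put $\alpha=\max(\lambda_0,\lambda_1)$ and $\beta=\min(\lambda_0,\lambda_1)$.

**Theorem.** Let $2\le\beta\le\alpha\le\infty$ and $\mathscr E=(\mathscr W_\alpha+\mathscr W_\beta)^c$.

1. If $\alpha=\beta$ then $\mathscr E=\emptyset$. If $\beta<\alpha<\infty$ and $\alpha\le\beta^2+\beta$, then $\mathscr E=\mathbb Q$.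
2. If $\beta^2+\beta<\alpha\le2\beta^2$, then $\dim\mathscr E=\dfrac{\alpha-\beta^2-\beta}{\beta(\alpha-2\beta)}>0$.
3. If $2\beta^2\le\alpha<\infty$, then $\dim\mathscr E=\left(\dfrac{(\alpha-\beta)\sqrt{2/\beta}-\sqrt{\alpha(\beta-2)+2\beta}}{\alpha}\right)^{2}>0$.
4. If $\alpha=\infty>\beta$, then $\dim\mathscr E=2/\beta>0$.

Consequently the assertion of the Conjecture holds for a pair if and only if $\alpha=\beta=\infty$, or $\alpha<\infty$ and $\alpha\le\beta(\beta+1)$.

## 3. Fractions, convergents and dimension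

For a set, $|\cdot|$ is Lebesgue measure. A reduced fraction $u/v$ has $v\ge1$ and $\gcd(u,v)=1$. The notation $f\ll g$ means $f=O(g)$.

*Reduced fractions suffice for $\mu$.* If $|\xi-p/q|<q^{-\mu}$ and $p/q=u/v$ is reduced, then $|\xi-u/v|<q^{-\mu}\le v^{-\mu}$. A given reduced fraction comes from only finitely many such pairs $(p,q)$, because $|\xi-u/v|>0$ is fixed while $q^{-\mu}\to0$.

*Counting fractions.* Distinct fractions with denominators $\le V$ differ by at least $V^{-2}$, so
$$\text{an interval of length }L\text{ contains at most }V^2L+1\text{ fractions with denominator}\le V. \tag{3.1}$$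

*Dirichlet.* For real $y$ and $N\ge1$ there is a reduced fraction $r/s$ with $1\le s\le N$ and $|y-r/s|\le\frac1{sN}$.

*Convergents.* For irrational $x$ let $c_m/d_m$ $(m\ge0)$ be the convergents of its continued fraction, $d_0=1$. Then
$$\frac1{2d_md_{m+1}}\le\Big|x-\frac{c_m}{d_m}\Big|<\frac1{d_md_{m+1}}, \tag{3.2}$$
$$|gx-h|\ge|d_mx-c_m|\ge\frac1{2d_{m+1}}\quad\text{for }1\le g<d_{m+1},\ h\in\mathbb Z, \tag{3.3}$$
$$\Big|x-\frac As\Big|<\frac1{2s^2}\ \Longrightarrow\ \frac As\text{ equals a convergent (Legendre)}, \tag{3.4}$$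
$$d_{m+2}\ge2d_m. \tag{3.5}$$
For example, each $a_k/b_k$ of Section 1 is a convergent of $x_0$, since $2b_k^{-3}<\frac12b_k^{-2}$. It is in lowest terms, since its numerator ends in the digit $1$ and $b_k$ is a power of $10$. If $d_m=b_k$, then (3.2) and $b_k^{-3}<x_0-a_k/b_k<2b_k^{-3}$ give $\frac14b_k^2<d_{m+1}<b_k^2$.

*Dimension.* $\mathcal H^t(E)=0$ if and only if for every $\epsilon>0$ the set $E$ has a countable cover with $\sum\operatorname{diam}^t<\epsilon$, and $\dim E$ is the infimum of the $t>0$ with $\mathcal H^t(E)=0$. Countable unions do not raise the supremum of the dimensions. Lower bounds come from the mass distribution principle: if a Borel probability measure $\varrho$ is carried by $\mathcal C$, and $\varrho(V)\le c\,r^t$ for all intervals $V$ of small length $r$, then $\dim\mathcal C\ge t$.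

## 4. Approximations of $x$ at every scale obstruct a decomposition

We first isolate what was used about $x_0$.

**Definition.** For $\nu>2$, $C>1$ let $S(\nu,C)$ be the set of $x\in\mathbb R$ for which there are $A\ge1$ and rationals $a_k/b_k$, $b_k\to\infty$, with
$$\Big|x-\frac{a_k}{b_k}\Big|\le Ab_k^{-\nu},\qquad b_{k+1}\le Ab_k^C\qquad\text{for all }k.$$

So $\nu$ measures how good the approximations are, and $C$ how large the gaps between their denominators may be. Section 1 shows $x_0\in S(3,3)$ with $A=2$.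

**Proposition 1.** Let $2\le\beta<\alpha\le\infty$, $\nu>\beta$. If $\alpha=\infty$, or if $\alpha<\infty$ and $C<(\alpha-\beta)(\nu-\beta)/\beta^2$, then $S(\nu,C)\subset(\mathscr W_\alpha+\mathscr W_\beta)^c$.

*Proof.* This is the computation of Section 1 with letters for the numbers. Suppose $x=\xi+\eta\in S(\nu,C)$ with $\mu(\xi)=\alpha$ and $\mu(\eta)=\beta$.

**Step 1: choosing exponents.** The purpose is to find a $\lambda'>\beta$ that will be forced on $\eta$. Choose finite $\lambda',\lambda''$ with $\beta<\lambda'<\nu$, $\lambda'<\lambda''<\alpha$ and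
$$C\,\frac{\lambda'}{\nu-\lambda'}<\frac{\lambda''-\lambda'}{\lambda'} .$$
If $\alpha=\infty$, fix any $\lambda'\in(\beta,\nu)$ and take $\lambda''$ large. If $\alpha<\infty$, then as $\lambda'\to\beta$, $\lambda''\to\alpha$ the inequality becomes $C\beta/(\nu-\beta)<(\alpha-\beta)/\beta$, which is the hypothesis. So it holds for $\lambda',\lambda''$ close enough to $\beta,\alpha$. Now choose $g$ with
$$g>\frac{\lambda'}{\nu-\lambda'},\qquad Cg<\frac{\lambda''-\lambda'}{\lambda'} .$$

**Step 2: combining two approximations.** There are rationals $p/q$ with $q\to\infty$ and $|\xi-p/q|<q^{-\lambda''}$. For $q$ large let $k$ be minimal with $b_k\ge q^g$. Then $k$ is not the first index, so $b_{k-1}<q^g$ and $b_k\le Ab_{k-1}^C\le Aq^{Cg}$. Put $Q=qb_k$, $R/Q=a_k/b_k-p/q$. Then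
$$\Big|\eta-\frac RQ\Big|\le Ab_k^{-\nu}+q^{-\lambda''}.$$

**Step 3: both terms are small against $Q^{-\lambda'}$.** For the first, since $b_k\ge q^g$,
$$Ab_k^{-\nu}\le Ab_k^{-\lambda'}q^{-g(\nu-\lambda')}=AQ^{-\lambda'}q^{-(g(\nu-\lambda')-\lambda')}\le\tfrac12Q^{-\lambda'}$$
for $q$ large, as $g(\nu-\lambda')>\lambda'$. For the second, $Q^{\lambda'}\le A^{\lambda'}q^{(1+Cg)\lambda'}$ and $(1+Cg)\lambda'<\lambda''$, so $q^{-\lambda''}\le\frac12Q^{-\lambda'}$ for $q$ large. Hence $|\eta-R/Q|\le Q^{-\lambda'}$ with $Q\to\infty$, so $\mu(\eta)\ge\lambda'>\beta$, a contradiction. $\square$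

For $x_0\in S(3,3)$ and $\beta=2$ the condition $3<(\alpha-2)/4$ reads $\alpha>14$. So $x_0\notin\mathscr W_\alpha+\mathscr W_2$ for all $\alpha\in(14,\infty]$.

## 5. A Cantor set inside $S(\nu,C)$

**Proposition 2.** If $\nu>2$ and $C>\nu-1$, then $\dim S(\nu,C)\ge\dfrac{2C-\nu}{\nu(C-1)}$.

For instance $\dim S(3,3)\ge\frac12$, which with Proposition 1 already contradicts the Conjecture.

*Proof.* Let $\kappa=1/64$. For real $N$ and a reduced fraction $a/b$ with $b\in[\kappa N,N]$ put
$$G_N(a/b)=a/b+N^{-\nu}[1,2].$$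
Points of $G_N(a/b)$ are approximated by $a/b$ to within $2N^{-\nu}$. We nest such intervals, passing from $N$ to $N'=N^C$. Note $C>1$ and $2C>2\nu-2>\nu$.

**Step 1: many children.** We claim that if $N$ is large in terms of $\nu,C$, then for each such $a/b$, with $G=G_N(a/b)$, there are at least $\frac\kappa8N'^2N^{-\nu}$ reduced fractions $r/s\in G$ with $s\in[\kappa N',N']$ and $G_{N'}(r/s)\subset G$.

By Dirichlet each $y\in G$ has a reduced $r/s$ with $s\le N'$ and $|y-r/s|\le1/(sN')$. We bound the measure of the set of $y\in G$ that have such a fraction with $s<\kappa N'$.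

If $r/s=a/b$, then $N^{-\nu}\le|y-a/b|\le\frac1{bN'}\le\frac1{\kappa N^{1+C}}$, which is impossible for large $N$ because $1+C>\nu$. Here the hypothesis $C>\nu-1$ enters. If $r/s\ne a/b$, then
$$\frac1{bs}\le\Big|\frac ab-\frac rs\Big|\le2N^{-\nu}+\frac1{sN'}\le2N^{-\nu}+\frac1{2bs},$$
as $N'\ge2N\ge2b$. Hence $s\ge N^\nu/(4b)\ge N^{\nu-1}/4$. So only dyadic ranges $s\in[S,2S)$ with $S=2^iN^{\nu-1}/4<\kappa N'$ matter. The fractions in such a range lie within $1/(SN')$ of $G$, so (3.1) with $V=2S$ counts them, and each accounts for $y$'s of measure at most $2/(SN')$. The total for $S$ is at most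
$$\Big(4S^2\Big(N^{-\nu}+\frac2{SN'}\Big)+1\Big)\frac2{SN'}=\frac{8SN^{-\nu}}{N'}+\frac{16}{N'^2}+\frac2{SN'}.$$
The values $S$ form a geometric progression with ratio $2$ between $N^{\nu-1}/4$ and $\kappa N'$. Summing gives at most
$$16\kappa N^{-\nu}+O\Big(\frac{\log N'}{N'^2}\Big)+\frac{16N^{1-\nu}}{N'}\le\tfrac12N^{-\nu}$$
for $N$ large. Indeed the first term is $\frac14N^{-\nu}$, the second is $o(N^{-\nu})$ because $2C>\nu$, and the third is $o(N^{-\nu})$ because $C>1$.

So for a set of $y\in G$ of measure $\ge\frac12N^{-\nu}$ we have $s\in[\kappa N',N']$ and $|y-r/s|\le1/(\kappa N'^2)$. One fraction serves $y$'s of measure at most $2/(\kappa N'^2)$, so at least $\frac\kappa4N'^2N^{-\nu}$ distinct fractions occur, all within $1/(\kappa N'^2)$ of $G$. Those with $r/s\notin G$ or $G_{N'}(r/s)\not\subset G$ lie near an endpoint of $G$, in one of two intervals of length at most $(\frac1\kappa+2)N'^{-2}$ (use $N'^{-\nu}\le N'^{-2}$). By (3.1) with $V=N'$ they are $O(1)$ in number. As $N'^2N^{-\nu}\to\infty$,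 the claim follows.

**Step 2: the Cantor set.** Take $N_0$ large and $N_k=N_0^{C^k}$. Start with the interval $G_{N_0}(1/\lfloor N_0\rfloor)$. For each level-$(k-1)$ interval choose exactly
$$m_k=\Big\lfloor\frac\kappa8N_k^2N_{k-1}^{-\nu}\Big\rfloor\ge\frac\kappa{16}N_k^2N_{k-1}^{-\nu}$$
of the fractions from Step 1, and let the intervals $G_{N_k}(r/s)$ be its children. By induction the intervals of one level are disjoint, so fractions chosen in different parents are distinct. All level-$k$ intervals are thus translates of one another with distinct base fractions of denominator $\le N_k$. Their left ends are $N_k^{-2}$-separated, and the gaps between them are at least $N_k^{-2}-N_k^{-\nu}\ge N_k^{-\nu}$ for $N_0$ large. Let $\mathcal C$ be the limit set. A point $x\in\mathcal C$ has base fractions $a_k/b_k$ with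
$$\Big|x-\frac{a_k}{b_k}\Big|\le2N_k^{-\nu}\le2b_k^{-\nu},\qquad b_{k+1}\le N_k^C\le(b_k/\kappa)^C,\qquad b_k\to\infty.$$
So $\mathcal C\subset S(\nu,C)$.

**Step 3: the measure.** Let $\varrho$ be the probability measure on $\mathcal C$ giving each level-$k$ interval mass $(m_1\cdots m_k)^{-1}$. Let $0<t<\frac{2C-\nu}{\nu(C-1)}$; the right side is $\le1$ because $\nu\ge2$. We have
$$\log_{N_0}(m_1\cdots m_k)\ge\sum_{j=1}^k(2C^j-\nu C^{j-1})-O(k)=\frac{(2C-\nu)(C^k-1)}{C-1}-O(k).$$
Since $\nu t<\frac{2C-\nu}{C-1}$, this gives $m_1\cdots m_k\ge cN_k^{\nu t}$ for all $k$ and some $c>0$.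

Let $V$ be an interval of length $r$ with $N_{k+1}^{-\nu}\le r<N_k^{-\nu}$. Because of the gaps it meets at most one level-$k$ interval. The left ends of the level-$(k+1)$ intervals that it meets lie in an interval of length $r+N_{k+1}^{-\nu}\le2r$, so there are at most $2rN_{k+1}^2+1$ of them. If $r\le N_{k+1}^{-2}$, then
$$\varrho(V)\le3(m_1\cdots m_{k+1})^{-1}\ll N_{k+1}^{-\nu t}\le r^t.$$
If $r>N_{k+1}^{-2}$, then
$$\varrho(V)\le\frac{3rN_{k+1}^2}{m_1\cdots m_{k+1}}\ll\frac{rN_k^\nu}{m_1\cdots m_k}\ll rN_k^{\nu(1-t)}=r^t(rN_k^\nu)^{1-t}\le r^t.$$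
By the mass distribution principle $\dim\mathcal C\ge t$. $\square$

**Corollary (the Conjecture is false).** For $2\le\lambda<\infty$ we have $\dim(\mathscr W_\infty+\mathscr W_\lambda)^c\ge2/\lambda>0$. In particular $\dim(\mathscr W_\infty+\mathscr W_2)^c=1$.

*Proof.* For every $\nu>\lambda$ and $C>\nu-1$, Propositions 1 and 2 give $\dim(\mathscr W_\infty+\mathscr W_\lambda)^c\ge\frac{2C-\nu}{\nu(C-1)}$. Let $C\to\infty$, then $\nu\downarrow\lambda$. $\square$

## 6. Confining $\xi$ near a fraction, and the blocked scales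

For the full Theorem we need the converse direction: if $x$ is not obstructed, produce $\xi$ and $\eta$. Fix an irrational $x$ and finite $\alpha,\beta\ge2$. The natural plan is a nested interval construction. Confine $\xi$ to $B=p/q+q^{-\alpha}[1,2]$, then confine $x-\xi$ to some $r/s+s^{-\beta}[1,2]$, and alternate. This gives $\mu(\xi)\ge\alpha$ and $\mu(x-\xi)\ge\beta$. So as not to overshoot, keep $\xi$ away from the forbidden neighborhoods $|\xi-u/v|<v^{-\alpha-\varepsilon}$ and $|x-\xi-r/s|<s^{-\beta-\varepsilon}$.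

The first thing to try is to take any fraction $p/q$ with $X<q\le2X$ and let measure do the rest: the forbidden neighborhoods should cover only a small part of $B$. This is fine for $s$ larger than about $X^{\alpha/\beta}$, where the neighborhoods are shorter than $B$. For smaller $s$ one neighborhood can swallow $B$ whole, and measure inside $B$ says nothing. One must then choose $p/q$ well. There are about $X^2$ choices, but sometimes all of them fail, as we now check.

Let $\delta>0$ and suppose that some convergent of $x$ satisfies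
$$d_m<X^{\alpha/\beta-1-\delta},\qquad d_{m+1}>X^{\beta+\delta}d_m^{\beta-1}. \tag{6.1}$$
Take any $p/q$ with $X<q\le2X$, put $s=qd_m$ and $r/s=c_m/d_m-p/q$. For every $\xi\in B$,
$$\Big|x-\xi-\frac rs\Big|\le\Big|x-\frac{c_m}{d_m}\Big|+\Big|\xi-\frac pq\Big|<\frac1{d_md_{m+1}}+2X^{-\alpha}.$$
Since $s\le2Xd_m$, the first term is less than $X^{-\beta-\delta}d_m^{-\beta}\le2^\beta s^{-\beta}X^{-\delta}$. Since $s\le2X^{\alpha/\beta-\delta}$, we have $X^{-\alpha}\le2^\beta s^{-\beta}X^{-\beta\delta}\le2^\beta s^{-\beta}X^{-\delta}$. Finally $s\le2X^{\alpha/\beta}$ gives $X^{-\delta}\le(s/2)^{-\delta\beta/\alpha}$. So $|x-\xi-r/s|\ll s^{-\beta-\delta\beta/\alpha}$ on all of $B$. If $\varepsilon<\delta\beta/\alpha$ and $X$ is large, every interval $B$ at scale $X$ lies in a forbidden neighborhood.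

The way past this is to use only scales $X$ at which no convergent blocks. The surprise is that nothing else can block: at every such scale a good $p/q$ exists. Removing $\delta$ from (6.1) and negating gives the right notion.

**Definition.** For finite $\alpha,\beta\ge2$ (in any order) and irrational $x$, a number $X>1$ is *$(\alpha,\beta)$-admissible* (for $x$) if for every $m\ge0$
$$d_{m+1}\le X^\beta d_m^{\beta-1}\qquad\textbf{}\text{or}\qquad d_m\ge X^{\alpha/\beta-1}.$$

Two examples. For the golden ratio $d_{m+1}\le2d_m$, so every $X\ge2$ satisfies the first alternative for all $m$ and is admissible for all $\alpha,\beta$. For $x_0$ and $\beta=2$, the convergent with $d_m=b_k$ has $d_{m+1}>\frac14b_k^2$ (Section 3). It makes $X$ non-admissible whenever $b_k^{2/(\alpha-2)}<X\le\frac12b_k^{1/2}$. The interval for $k+1$ starts at $b_k^{6/(\alpha-2)}$, so for $\alpha>14$ and large $k$ consecutive intervals overlap, and no large $X$ is admissible. This fits the bound $\alpha>14$ at the end of Section 4.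

**Lemma 3.** (a) If $\alpha\le\beta^2+\beta$, there are arbitrarily large $(\alpha,\beta)$-admissible $X$. (b) If $\mu(x)<\beta$, then all sufficiently large $X$ are $(\alpha,\beta)$-admissible, for every $\alpha$.

*Proof.* (a) Take $X=d_n^{1/\beta}$ with $n$ large. If $m<n$, then $d_{m+1}\le d_n=X^\beta\le X^\beta d_m^{\beta-1}$. If $m\ge n$, then $d_m\ge X^\beta\ge X^{\alpha/\beta-1}$, because $\alpha/\beta-1\le\beta$.

(b) Since $\mu(x)<\beta$ and $x$ is irrational, there is $c_0>0$ with $c_0d_m^{-\beta}\le|x-c_m/d_m|<1/(d_md_{m+1})$ for all $m$. So $d_{m+1}\le c_0^{-1}d_m^{\beta-1}\le X^\beta d_m^{\beta-1}$ once $X^\beta\ge c_0^{-1}$. $\square$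

## 7. Integer points in a thin parallelogram

To find a good $p/q$ we shall count the bad ones, and the count reduces to integer points near the line $a=bx$.

**Lemma 4.** For irrational $x$, $B\ge1$, $\delta>0$,
$$\mathcal N(B,\delta):=\#\{(b,a)\in\mathbb Z^2:1\le b\le B,\ |bx-a|\le\delta\}\le8B\delta+2+2\sup_m\min\Big(\frac B{d_m},\ \delta d_{m+1}\Big).$$

*Proof.* Let $\mathcal K=\{(b,a)\in\mathbb R^2:|b|\le B,\ |bx-a|\le\delta\}$, a convex set of area $4B\delta$ containing $0$. Let $n$ be its number of integer points.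

If these points are not all on one line through $0$, they are not collinear at all, since $0$ is one of them. Their convex hull is then a lattice polygon whose integer points are exactly these $n$ points, say $i$ interior and $e$ on the boundary. Pick's theorem gives $4B\delta\ge i+\frac e2-1\ge\frac n2-1$, so $n\le8B\delta+2$.

Otherwise the points with $b\ge1$, if any, are positive multiples $j(g,h)$ of one primitive $(g,h)$ with $g\ge1$. From $jg\le B$ and $j|gx-h|\le\delta$ their number is at most $\min(B/g,\delta/|gx-h|)$. Let $m$ be maximal with $d_m\le g$. Then $g<d_{m+1}$, so (3.3) gives $|gx-h|\ge\frac1{2d_{m+1}}$, and the number is at most $\min(B/d_m,2\delta d_{m+1})\le2\min(B/d_m,\delta d_{m+1})$. $\square$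

## 8. One step of the construction at an admissible scale

**Lemma 5.** Let $x$ be irrational, $\alpha,\beta\in[2,\infty)$, $\varepsilon\in(0,1)$, $T\ge1$, and assume there are arbitrarily large $(\alpha,\beta)$-admissible $X$. Let $\varphi,\psi:\mathbb N\to[0,1]$ satisfy $\varphi(n)\le n^{-\alpha-\varepsilon}$, $\psi(n)\le n^{-\beta-\varepsilon}$ for $n\ge T$, and let
$$E=\Big\{\xi:\ \Big|\xi-\frac uv\Big|\ge\varphi(v),\ \Big|x-\xi-\frac rs\Big|\ge\psi(s)\ \text{ for all reduced }\frac uv,\frac rs\Big\}.$$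
Let $I$ be an open interval with $|I\cap E|>0$, and $Y\ge1$. Then there is a reduced fraction $p/q$, $q\ge Y$, such that $B:=p/q+q^{-\alpha}[1,2]\subset I$ and $|B\cap E|>0$.

*Proof.* Say that a condition defining $E$ is *violated* at $\xi$ if the reverse strict inequality holds. The plan is to list many candidates $p/q$, with $q$ prime, at an admissible scale. We then show that few of them are spoiled by a condition with a small denominator, and that on any $B$ the conditions with large denominators fail only on a tiny part.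

**Step 1: parameters and candidates.** Put $\alpha'=\alpha+\varepsilon$, $\beta'=\beta+\varepsilon$, $\beta''=\beta+\varepsilon/2$. By Lebesgue's density theorem choose an open interval $I'\subset I$ of length $\ell\le\frac12$ with $|I'\setminus E|\le\ell/100$. Let $J$ be the concentric closed interval of length $\ell/2$. Fix an integer $K\ge T$ with $\frac{216}\varepsilon K^{-\varepsilon/2}\le\frac\ell{100}$; then also $\frac4\varepsilon K^{-\varepsilon}\le\frac\ell{100}$. Let $X\ge Y$ be admissible and large. "Large" and the constants in $O,o,\ll$ depend on everything except $X$. Put $H=X^{\alpha/\beta''}$.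

Let $\mathcal P$ be the set of pairs $(q,p)$ with $q$ prime, $X<q\le2X$, $q\nmid p$, $p/q\in J$, where we discard the primes $q$ that divide some $d_m\le H$. By (3.5) there are $O(\log X)$ indices $m$ with $d_m\le H$, and each such $d_m$ has $O(1)$ prime factors $>X$. So $O(\log X)$ primes are discarded, and by the prime number theorem at least $X/(3\log X)$ remain. For each remaining $q$ the number of $p$ is at least $q\ell/2-2\ge q\ell/3$. Hence $|\mathcal P|\gg X^2/\log X$.

For given $q$, a residue class mod $q$ contains at most one $p$ with $p/q\in J$, because $J$ is shorter than $1$. Write $B=B(p,q)=p/q+q^{-\alpha}[1,2]$. For $X$ large $B\subset I'$, and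
$$|B|=q^{-\alpha}\ge(2X)^{-\alpha},\qquad\Big|\xi-\frac pq\Big|\le2q^{-\alpha}\le2X^{-\alpha}\quad(\xi\in B).$$

**Step 2: all conditions with denominators at most $K$.** Here we use that $E$ nearly fills $I'$. The set $U_K$ where some condition with $v\le K$ or $s\le K$ is violated is a union of open intervals contained in $E^c$, locally finite because only finitely many denominators occur. So $U_K\cap I'$ is a union of $N_K$ disjoint intervals of total length $\le\ell/100$, with $N_K$ independent of $X$. If $B$ meets one of them, of length $L$, then $p$ lies in an interval of length at most $q(L+2q^{-\alpha})$, which leaves at most $qL+3$ values. So for given $q$ the number of $p$ with $B\cap U_K\ne\emptyset$ is at most $q\ell/100+3N_K\le q\ell/50$.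

**Step 3: $\psi$-conditions with $s>H$.** These neighborhoods are shorter than $B$, and we show that they cover only $o(|B|)$ of it. Let $S=2^iH$ and consider reduced $r/s$ with $s\in(S,2S]$. If such a condition is violated in $B$, then $x-r/s$ is within $S^{-\beta'}\le H^{-\beta'}\le X^{-\alpha}$ of $B$, hence in an interval of length $\le3X^{-\alpha}$. By (3.1) these conditions are violated on a part of $B$ of measure at most $(12S^2X^{-\alpha}+1)\,2S^{-\beta'}$. Summing over $i$ gives
$$O\big(X^{-\alpha}H^{2-\beta'}+H^{-\beta'}\big)=o(X^{-\alpha})=o(|B|),$$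
since $2-\beta'\le-\varepsilon$ and $H^{-\beta'}=X^{-\alpha\beta'/\beta''}$ with $\beta'>\beta''$.

**Step 4: $\psi$-conditions with $K<s\le H$, reduction to pairs.** A neighborhood in this range can swallow $B$, so we look for pairs that meet none of them. If the condition for $r/s$ is violated at some $\xi\in B$, then, as $s\le H$ means $X^{-\alpha}\le s^{-\beta''}$,
$$\Big|x-\frac pq-\frac rs\Big|<3s^{-\beta''}. \tag{8.1}$$
We bound the number of pairs for which (8.1) holds for some reduced $r/s$ with $K<s\le H$. Three ranges are treated in Steps 5–7; some of them are empty if $H$ is small.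

**Step 5: $K<s\le X^{1/3}$.** For small $s$ a direct count works. For given $q,s$ the fractions $r/s$ in (8.1) lie in an interval of length at most $\frac14+6$, so at most $9s$ values $r$ are relevant. Each gives at most $6qs^{-\beta''}+1\le12Xs^{-\beta''}+1$ values $p$. As $\beta''\ge2+\varepsilon/2$, for given $q$ at most
$$108X\sum_{s>K}s^{-1-\varepsilon/2}+9\sum_{s\le X^{1/3}}s\le\frac{216}\varepsilon K^{-\varepsilon/2}X+9X^{2/3}\le\frac{q\ell}{50}$$
values $p$ occur.

**Step 6: $X^{1/3}<s\le H$, $q\nmid s$.** Here Lemma 4 and admissibility are used. Let $s\in(S,2S]$ with $S=2^iX^{1/3}<H$. Put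
$$b=qs\le4XS,\qquad a=ps+qr.$$
By (8.1), $|bx-a|=qs\,|x-\frac pq-\frac rs|<3qs^{1-\beta''}\le\delta_S:=6XS^{1-\beta''}$. So $(b,a)$ is counted by $\mathcal N(4XS,\delta_S)$. Conversely, $(b,a)$ nearly determines $(q,p)$: there are $O(1)$ choices for the prime factor $q>X$ of $b\le4XH$, then $s=b/q$, and $p\equiv as^{-1}\pmod q$ because $q\nmid s$, which fixes $p$. So the number of pairs is $O(\mathcal N(4XS,\delta_S))$.

Choose $\kappa>0$, independent of $X$, with $\kappa\le\alpha/\beta-\alpha/\beta''$ and $\kappa\beta\le\varepsilon/6$. We claim that for every $m$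
$$S\le X^{1-\kappa}d_m\qquad\text{or}\qquad d_{m+1}\le X^{1-\kappa}S^{\beta''-1}. \tag{8.2}$$
If $d_m\ge X^{\alpha/\beta-1}$, then $S\le X^{\alpha/\beta''}\le X^{\alpha/\beta-\kappa}\le X^{1-\kappa}d_m$. Otherwise admissibility gives $d_{m+1}\le X^\beta d_m^{\beta-1}$. If then $S>X^{1-\kappa}d_m$, using also $S\ge X^{1/3}$,
$$X^{1-\kappa}S^{\beta''-1}=X^{1-\kappa}S^{\beta-1}S^{\varepsilon/2}\ge X^{1-\kappa}(X^{1-\kappa}d_m)^{\beta-1}X^{\varepsilon/6}=X^{\beta-\kappa\beta+\varepsilon/6}d_m^{\beta-1}\ge d_{m+1}.$$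
This proves (8.2). In its first case $4XS/d_m\le4X^{2-\kappa}$, and in its second $\delta_Sd_{m+1}\le6X^{2-\kappa}$. So $\min(4XS/d_m,\delta_Sd_{m+1})\le6X^{2-\kappa}$ for all $m$. Moreover $4XS\delta_S=24X^2S^{2-\beta''}\le24X^{2-\varepsilon/6}\le24X^{2-\kappa}$. Lemma 4 gives $O(X^{2-\kappa})$ pairs for each $S$. With $O(\log X)$ values of $S$ we lose $O(X^{2-\kappa}\log X)=o(|\mathcal P|)$ pairs in all.

**Step 7: $X^{1/3}<s\le H$, $q\mid s$.** We show that this cannot occur. Write $s=qs'$. Then $\frac pq+\frac rs=\frac{r+ps'}s$ and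
$$\Big|x-\frac{r+ps'}s\Big|<3s^{-\beta''}<\frac1{2s^2},$$
since $s\ge q>X$ is large and $\beta''\ge2+\varepsilon/2$. By (3.4) $\frac{r+ps'}s=\frac{c_m}{d_m}$ for some $m$, with $d_m\le s\le H$. Let $g=\gcd(r+ps',s)$, so $d_m=s/g$. Since $\gcd(r+ps',s')=\gcd(r,s')=1$, the number $g$ is coprime to $s'$ and divides $qs'$, so $g\in\{1,q\}$.

If $g=1$, then $d_m=s$ and $q\mid d_m\le H$; such $q$ were discarded. If $g=q$, then $d_m=s'$, and (3.2) gives $\frac1{2d_md_{m+1}}<3(qd_m)^{-\beta''}$, that is,
$$d_{m+1}>\tfrac16q^{\beta''}d_m^{\beta''-1}>\tfrac16X^{\beta''}d_m^{\beta''-1}>X^\beta d_m^{\beta-1}$$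
for $X$ large. By admissibility $d_m\ge X^{\alpha/\beta-1}$, so $s=qd_m>X^{\alpha/\beta}>H$, a contradiction.

**Step 8: $\varphi$-conditions with $v>K$.** This does not involve $x$; it keeps $\xi$ away from fractions other than $p/q$. Let $v_0=(4X)^{1/(\alpha'-1)}\le(4X)^{1/(1+\varepsilon)}$. For $X$ large, $K<v_0<X/4$.

Let $K<v<v_0$. A violation at some $\xi\in B$ gives
$$0<\Big|\frac pq-\frac uv\Big|<\Delta_v:=v^{-\alpha'}+2X^{-2},$$
nonzero since $v<q$ and both fractions are reduced. So $k=pv-uq$ satisfies $0<|k|<2Xv\Delta_v$, and $p\equiv kv^{-1}\pmod q$ is determined by $(q,v,k)$. For given $q$ the number of such $p$ is at most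
$$\sum_{K<v<v_0}4Xv\Delta_v\le\frac{4X}\varepsilon K^{-\varepsilon}+8X^{-1}v_0^2=\frac{4X}\varepsilon K^{-\varepsilon}+o(X)\le\frac{q\ell}{50}.$$

Let $v_0\le v\le q^{\alpha-1}/4$. Then there is no violation. If $u/v=p/q$, then $|\xi-p/q|\ge q^{-\alpha}>q^{-\alpha'}\ge\varphi(q)$. Otherwise
$$\Big|\xi-\frac uv\Big|\ge\frac1{qv}-2q^{-\alpha}\ge\frac1{2qv}\ge\frac1{4Xv}\ge v^{-\alpha'},$$
where the second inequality is $v\le q^{\alpha-1}/4$ and the last is $v\ge v_0$.

Let $v>q^{\alpha-1}/4$, and take $V=2^iq^{\alpha-1}/4$. Since $(\alpha-1)\alpha'\ge\alpha'=\alpha+\varepsilon$, we have $V^{-\alpha'}\le4^{\alpha'}q^{-\alpha-\varepsilon}\le q^{-\alpha}$ for $X$ large. By (3.1) the conditions with $v\in(V,2V]$ are violated on a part of $B$ of measure at most $(12V^2q^{-\alpha}+1)\,2V^{-\alpha'}$. Summing over $i$ gives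
$$O\big(q^{-\alpha}(q^{\alpha-1})^{2-\alpha'}+q^{-\alpha-\varepsilon}\big)=o(q^{-\alpha})=o(|B|).$$
The three ranges cover all $v>K$, since $v_0<X/4<q^{\alpha-1}/4$.

**Step 9: a surviving pair.** In Steps 2, 5 and 8 we lose, for each $q$, at most $q\ell/50$ values $p$ each. That is at most $6\%$ each of the at least $q\ell/3$ values. In Step 6 we lose $o(|\mathcal P|)$ pairs, and in Step 7 none. So for $X$ large some pair survives. On its $B$ only the conditions of Step 3 and of the last part of Step 8 can be violated, so $|B\setminus E|=o(|B|)$ and $|B\cap E|>0$. Finally $q>X\ge Y$ and $B\subset I'\subset I$. $\square$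

## 9. Alternating between $\xi$ and $x-\xi$

**Proposition 6.** Let $x$ be irrational.

(A) If $2\le\beta\le\alpha<\infty$ and there are arbitrarily large $(\alpha,\beta)$-admissible $X$, then $x\in\mathscr W_\alpha+\mathscr W_\beta$.

(B) If $2<\beta<\infty$ and $\mu(x)<\beta$, then $x\in\mathscr W_\infty+\mathscr W_\beta$.

*Proof.* We apply Lemma 5 infinitely often, alternately to $\xi$ and to $\eta=x-\xi$, while the margins $\varepsilon$ shrink to $0$.

**Step 1: the shrinking conditions.** Let $\varepsilon_k=2^{-k-1}$. For integers $T_0<T_1<\cdots$, $T_k\ge k+1$, to be chosen during the construction, let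
$$\psi_k(s)=\begin{cases}0,&s<T_0,\\ s^{-\beta-\varepsilon_j},&T_j\le s<T_{j+1},\ j<k,\\ s^{-\beta-\varepsilon_k},&s\ge T_k.\end{cases}$$
In case (A) define $\varphi_k$ in the same way with $\alpha$ in place of $\beta$. In case (B) let $\varphi_k\equiv0$. Let $E_k$ be the set $E$ of Lemma 5 for $\varphi_k,\psi_k$.

On an interval of length $L$, the conditions with exponent $\beta+\varepsilon$ and denominators $\ge T$ exclude a set of measure at most $\sum_{s\ge T}(s(L+2)+1)\,2s^{-\beta-\varepsilon}$. This tends to $0$ as $T\to\infty$, and likewise with $\alpha$. So with $I_0=(0,1)$ we can choose $T_0$ such that $|I_0\cap E_0|>0$.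

**Step 2: the induction.** Let $I_k$ be a bounded open interval with $|I_k\cap E_k|>0$. The functions of index $k+1$ agree with those of index $k$ below $T_{k+1}$, so $E_k\setminus E_{k+1}$ is contained in the set excluded by the conditions with margin $\varepsilon_{k+1}$ and denominators $\ge T_{k+1}$. Choose $T_{k+1}\ge k+2$, $T_{k+1}>T_k$, so large that $|I_k\cap E_{k+1}|>0$.

Apply Lemma 5 with $E_{k+1}$, $I_k$, $\varepsilon=\varepsilon_{k+1}$, $T=T_{k+1}$, $Y=k+2$ and exponents $(\alpha,\beta)$ in case (A), $(k+2,\beta)$ in case (B). Admissible $X$ exist by hypothesis, respectively by Lemma 3(b). We get $p_k/q_k$ with $q_k\ge k+2$. Let $I_k'\subset I_k$ be the interior of the interval $B$ obtained, so $|I_k'\cap E_{k+1}|>0$.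

Now exchange the roles of $\xi$ and $\eta$. The set
$$x-E_{k+1}=\Big\{\eta:\Big|\eta-\frac rs\Big|\ge\psi_{k+1}(s),\ \Big|x-\eta-\frac uv\Big|\ge\varphi_{k+1}(v)\Big\}$$
is the set of Lemma 5 with $\varphi,\psi$ exchanged. Apply the lemma to it and to $x-I_k'$, with exponents $(\beta,\alpha)$ in case (A) and $(\beta,\beta)$ in case (B). Admissible $X$ exist by Lemma 3(a), as $\beta\le\alpha^2+\alpha$, respectively $\beta\le\beta^2+\beta$. We get a fraction $r_k/s_k$ with $s_k\ge k+2$, and an open interval $I_k''\subset I_k'$ with $|I_k''\cap E_{k+1}|>0$ and $x-I_k''\subset r_k/s_k+s_k^{-\beta}[1,2]$.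

Let $\xi_k\in I_k''\cap E_{k+1}$ be a density point of $E_{k+1}$. Let $I_{k+1}$ be an open interval around $\xi_k$, of length $<2^{-k}$, with closure in $I_k''$, and so short that for all $\xi\in\overline{I_{k+1}}$ and all reduced $u/v$, $r/s$ with $v,s\le k+1$
$$\Big|\xi-\frac uv\Big|\ge\tfrac12\varphi_{k+1}(v),\qquad\Big|x-\xi-\frac rs\Big|\ge\tfrac12\psi_{k+1}(s). \tag{9.1}$$
For this it suffices that the length is below half of every nonzero value $\varphi_{k+1}(n),\psi_{k+1}(n)$, $n\le k+1$, since $\xi_k\in E_{k+1}$ satisfies the inequalities without the factor $\frac12$. As $\xi_k$ is a density point, $|I_{k+1}\cap E_{k+1}|>0$, and the induction continues.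

**Step 3: the limit.** Let $\{\xi\}=\bigcap_k\overline{I_k}$ and $\eta=x-\xi$. For $n\le k+1<T_{k+1}$ the values $\psi_{k+1}(n),\varphi_{k+1}(n)$ never change later. So (9.1) gives
$$\Big|\eta-\frac rs\Big|\ge\tfrac12s^{-\beta-\varepsilon_{j(s)}}\quad\text{for all reduced }\frac rs\text{ with }s\ge T_0, \tag{9.2}$$
where $j(s)\to\infty$, and in case (A) likewise $|\xi-\frac uv|\ge\frac12v^{-\alpha-\varepsilon_{j(v)}}$ for $v\ge T_0$. Also, for all $k$,
$$s_k^{-\beta}\le\Big|\eta-\frac{r_k}{s_k}\Big|\le2s_k^{-\beta}. \tag{9.3}$$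
If $\eta=u/v$ were rational, (9.3) would give $0<|\frac uv-\frac{r_k}{s_k}|\le2s_k^{-\beta}<\frac1{vs_k}$ for large $k$, because $\beta\ge2$ and $s_k\to\infty$. This is impossible for distinct fractions with denominators $v,s_k$. So $\eta$ is irrational, $\mu(\eta)\ge\beta$ by (9.3), and $\mu(\eta)\le\beta$ by (9.2). Hence $\eta\in\mathscr W_\beta$.

In case (A), $q_k^{-\alpha}\le|\xi-\frac{p_k}{q_k}|\le2q_k^{-\alpha}$ gives $\xi\in\mathscr W_\alpha$ in the same way. In case (B), $0<|\xi-\frac{p_k}{q_k}|\le2q_k^{-k-2}$ with $q_k\to\infty$ shows in the same way that $\xi$ is irrational, and that $\mu(\xi)=\infty$. $\square$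

## 10. The pairs with $\alpha\le\beta^2+\beta$ and the pairs with $\alpha=\infty$

*Proof of part 1.* Let $\alpha\le\beta^2+\beta<\infty$. Every irrational $x$ lies in $\mathscr W_\alpha+\mathscr W_\beta$, by Lemma 3(a) and Proposition 6(A). If $\alpha\ne\beta$, no rational does (Section 2), so $\mathscr E=\mathbb Q$. If $\alpha=\beta<\infty$, then $\mathscr W_\beta\ne\emptyset$ by what was just shown. For rational $x$ and $\xi\in\mathscr W_\beta$ we have $x-\xi\in\mathscr W_\beta$, so $x\in\mathscr W_\beta+\mathscr W_\beta$ and $\mathscr E=\emptyset$. For $\alpha=\beta=\infty$ the claim is Erdős's theorem, proved in Section 2. $\square$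

*Proof of part 4.* The lower bound $2/\beta$ is the Corollary in Section 5. For $\beta=2$ the upper bound $1$ is trivial. For $\beta>2$, Proposition 6(B) gives $\mathscr E\subset\mathbb Q\cup\{x\notin\mathbb Q:\mu(x)\ge\beta\}$, and the last set has dimension $2/\beta$ by the Jarník–Besicovitch theorem. The half that we need is short. For $2<\beta_1<\beta$ and any $q_*$ the set in $[0,1]$ is covered by the intervals of radius $q^{-\beta_1}$ about $p/q$, $q\ge q_*$, $-1\le p\le q+1$. The sum $\sum_{q\ge q_*}(q+3)(2q^{-\beta_1})^t$ tends to $0$ as $q_*\to\infty$ if $t>2/\beta_1$. So the dimension is at most $2/\beta_1$; let $\beta_1\uparrow\beta$. $\square$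

## 11. Chains of convergents when $\beta^2+\beta<\alpha<\infty$

Now $\alpha$ is finite and $\alpha>\beta^2+\beta$. Put
$$h=\frac{\alpha-\beta}{\beta^2}>1,\qquad\nu_{\min}=\frac{h\beta-1}{h-1},$$
so that $\nu_{\min}>\beta\ge2$, and for $\nu\ge\nu_{\min}$
$$C_\nu=h(\nu-\beta),\qquad D(\nu)=\frac{2C_\nu-\nu}{\nu(C_\nu-1)},\qquad D^*=\sup_{\nu\ge\nu_{\min}}D(\nu).$$
Here $C_\nu$ is the bound on $C$ in Proposition 1, and $D(\nu)$ is the bound of Proposition 2 at $C=C_\nu$. Note that $C_\nu\ge\nu-1\iff\nu\ge\nu_{\min}$. For such $\nu$ we have $C_\nu-1\ge\nu-2>0$ and $2C_\nu\ge2\nu-2>\nu$, so $D$ is continuous and positive.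

**Proposition 7.** $\dim\mathscr E=D^*$.

*Proof.* **Step 1: the lower bound.** Let $\nu>\nu_{\min}$ and $\nu-1<C<C_\nu=(\alpha-\beta)(\nu-\beta)/\beta^2$. Propositions 1 and 2 give $\dim\mathscr E\ge\frac{2C-\nu}{\nu(C-1)}$. Let $C\uparrow C_\nu$ and take the supremum over $\nu>\nu_{\min}$, which equals $D^*$ by continuity.

**Step 2: a chain of blocking convergents.** For the upper bound we show that an exceptional $x$ has a sequence of convergents whose blocked ranges of $X$ overlap. By Proposition 6(A), $\mathscr E\setminus\mathbb Q\subset\mathcal M$, where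
$$\mathcal M=\{x\notin\mathbb Q:\text{all sufficiently large }X\text{ are not }(\alpha,\beta)\text{-admissible}\}.$$
This set is $\mathbb Z$-periodic. Let $x\in\mathcal M\cap[0,1]$ and put
$$L_m=d_m^{\beta/(\alpha-\beta)},\qquad R_m=(d_{m+1}d_m^{1-\beta})^{1/\beta}.$$
By definition $X$ is non-admissible if and only if $L_m<X<R_m$ for some $m$. Start with $X_0$ so large that all $X\ge X_0$ are non-admissible. Given $X_j$, the set of $m$ with $L_m<X_j<R_m$ is nonempty, and finite because $L_m\to\infty$. Let $m_j$ maximize $R_m$ among these $m$, and put $X_{j+1}=R_{m_j}>X_j$.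

Then $R_{m_{j+1}}>X_{j+1}=R_{m_j}$, so by maximality $m_{j+1}$ does not have $X_j$ in its interval. As $R_{m_{j+1}}>X_j$, this means $L_{m_{j+1}}\ge X_j>L_{m_j}$, so $m_{j+1}>m_j$. Write $u_j=\log_2d_{m_j}$ and $v_j=\log_2d_{m_j+1}$. From $m_{j+1}\ge m_j+1$ and $L_{m_{j+1}}<X_{j+1}=R_{m_j}$ we obtain
$$u_j\le v_j\le u_{j+1}<h\big(v_j-(\beta-1)u_j\big). \tag{11.1}$$
As $X_0\to\infty$, the inequality $R_{m_0}>X_0$ forces $m_0\to\infty$. So $u_0$ can be taken arbitrarily large.

**Step 3: a budget that runs out.** Put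
$$M_0=2u_0,\qquad M_{k+1}=M_k+2u_{k+1}-u_k-v_k.$$
We shall see that, for given sizes of the denominators, there are about $2^{M_k}$ possible convergents with index $m_k$, while each of them approximates $x$ within $2^{-(u_k+v_k)}$. So a small ratio $M_k/(u_k+v_k)$ means an efficient cover. We claim: for $t_0>D^*$ there is $K=K(t_0,\alpha,\beta)$ such that some $k\le K$ has $M_k<t_0(u_k+v_k)$.

Suppose $M_k\ge t_0(u_k+v_k)$ for all $k\le K$. Put $\rho_k=M_k/u_k$, $\nu_k=1+v_k/u_k\ge2$ and $C_k=u_{k+1}/u_k$. Then $\rho_0=2$, $\rho_k\ge t_0\nu_k$, and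
$$\rho_{k+1}=2-\frac{\nu_k-\rho_k}{C_k},$$
so by induction $\rho_k\le2\le\nu_k$. Dividing (11.1) by $u_k$ gives $\nu_k-1\le C_k<h(\nu_k-\beta)$. Hence $\nu_k>\beta$ and $\nu_k>\nu_{\min}$, and, as $\nu_k-\rho_k\ge0$,
$$\rho_{k+1}\le2-\frac{\nu_k-\rho_k}{h(\nu_k-\beta)}.$$
Since $\frac{\nu-\rho_k}{\nu-\beta}=1+\frac{\beta-\rho_k}{\nu-\beta}$ and $\rho_k\le2\le\beta$, the right side is nondecreasing in $\nu_k\in(\beta,\infty)$. So we may replace $\nu_k$ by $\tilde\nu=\rho_k/t_0\ge\nu_k$. With $\tilde C=h(\tilde\nu-\beta)\ge\tilde\nu-1$ and $\rho_k=t_0\tilde\nu$,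
$$\rho_{k+1}-\rho_k\le\frac{2\tilde C-\tilde\nu-\rho_k(\tilde C-1)}{\tilde C}=\frac{(\tilde C-1)\tilde\nu}{\tilde C}\big(D(\tilde\nu)-t_0\big)\le-c\,(t_0-D^*),$$
where
$$c=\Big(1-\frac1{\nu_{\min}-1}\Big)\nu_{\min}>0,$$
because $\tilde C\ge\tilde\nu-1\ge\nu_{\min}-1>1$. As $0<\rho_k\le2$ for all $k\le K$, this is impossible once $K>2/(c(t_0-D^*))$. This proves the claim.

**Step 4: the cover.** Let $t>t_0>D^*$, take $K$ from Step 3, and let $n_j=\lfloor u_j\rfloor$, $l_j=\lfloor v_j\rfloor$, so $n_0\le l_0\le n_1\le\cdots$. Write $a_j/b_j$ for the convergent with index $m_j$. By (3.2),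
$$\Big|x-\frac{a_j}{b_j}\Big|<2^{-n_j-l_j},\qquad b_j<2^{n_j+1}.$$
Fix $(n_0,l_0,\dots,n_k,l_k)$. Since $x\in[0,1]$, there are $O(2^{2n_0})$ possible $a_0/b_0$. Given $a_j/b_j$, the fraction $a_{j+1}/b_{j+1}$ lies within $2\cdot2^{-n_j-l_j}$ of it, which by (3.1) leaves at most
$$4\cdot4^{n_{j+1}}\cdot4\cdot2^{-n_j-l_j}+1\le17\cdot2^{2n_{j+1}-n_j-l_j}$$
possibilities. Multiplying, the exponents add up to $M_k$ with $u_j,v_j$ replaced by their integer parts, a change of $O(K)$. So, for tuples arising with $M_k<t_0(u_k+v_k)$ and $k\le K$, there are $O_K(2^{M_k})=O_K(2^{t_0(n_k+l_k)})$ possible $a_k/b_k$. For given $(n_k,l_k)$ all earlier entries are at most $n_k$, so there are at most $(n_k+1)^{2K}$ tuples.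

By the claim, for every $n_*\ge1$ the intervals of radius $2^{-n_k-l_k}$ about these $a_k/b_k$, $k\le K$, for tuples with $n_0\ge n_*$ cover $\mathcal M\cap[0,1]$. Their diameters satisfy
$$\sum\operatorname{diam}^t\ll_K\sum_{n\ge n_*}\sum_{l\ge n}(n+1)^{2K}2^{-(t-t_0)(n+l)}\longrightarrow0\qquad(n_*\to\infty).$$
So $\mathcal H^t(\mathcal M)=0$ for all $t>D^*$. As $\mathbb Q$ is countable, $\dim\mathscr E\le D^*$. $\square$

## 12. The maximum of $D(\nu)$ and the transition at $\alpha=2\beta^2$

It remains to compute $D^*$.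

**Step 1: where the maximum is.** With $y=\nu-\beta$,
$$D=\frac{(2h-1)y-\beta}{(y+\beta)(hy-1)}\quad\text{on }y\ge y_{\min}=\frac{\beta-1}{h-1},$$
where $hy>1$. Since $(y+\beta)(hy-1)=hy^2+(h\beta-1)y-\beta$, the sign of $D'$ is that of
$$(2h-1)(y+\beta)(hy-1)-\big((2h-1)y-\beta\big)(2hy+h\beta-1)=-h\,\mathsf q(y),$$
$$\mathsf q(y)=(2h-1)y^2-2\beta y-\beta(\beta-2).$$
As $2h-1>0$ and $\mathsf q(0)\le0$, $\mathsf q$ has exactly one positive zero $y_*$; for $\beta=2$ it is $y_*=4/(2h-1)$, the other zero being $0$. So $D$ increases for $y<y_*$ and decreases for $y>y_*$, and $D^*$ is attained at $\max(y_*,y_{\min})$.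

**Step 2: which of the two.** Put $z=h-1$, $b=\beta-1\ge1$. Then
$$(h-1)^2\mathsf q(y_{\min})=(2z+1)b^2-2(b+1)bz-(b^2-1)z^2=(b-z)^2-b^2z^2=(b-z-bz)(b-z+bz),$$
and $b-z+bz=b+z(b-1)>0$. So
$$y_{\min}\ge y_*\iff z\le\frac b{1+b}\iff h\le2-\frac1\beta\iff\alpha\le2\beta^2.$$

**Step 3: $\alpha\le2\beta^2$, part 2 of the Theorem.** Here $D^*=D(\nu_{\min})$. At $\nu=\nu_{\min}$ we have $C_\nu=\nu-1$, so $D=\frac{\nu-2}{\nu(\nu-2)}=\frac1\nu$ and
$$D^*=\frac1{\nu_{\min}}=\frac{h-1}{h\beta-1}=\frac{\alpha-\beta^2-\beta}{\beta(\alpha-2\beta)}.$$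

**Step 4: $\alpha>2\beta^2$, part 3 of the Theorem.** Now $y_*>y_{\min}$ and $D^*$ is the value of $D$ at $y=y_*$. To avoid inserting $y_*$ we use a discriminant. Let
$$P_t(y)=t(y+\beta)(hy-1)-\big((2h-1)y-\beta\big)=thy^2+\big(t(h\beta-1)-(2h-1)\big)y+\beta(1-t).$$
Its discriminant is
$$\Delta(t)=(h\beta+1)^2t^2-2\big(2h^2\beta+h(\beta-2)+1\big)t+(2h-1)^2,$$
with zeros
$$t_\pm=\left(\frac{h\sqrt{2\beta}\pm\sqrt{h(\beta-2)+1}}{h\beta+1}\right)^2.$$
Indeed the sum of these two numbers is $\frac{2(2h^2\beta+h(\beta-2)+1)}{(h\beta+1)^2}$. For the product use $2h^2\beta-h(\beta-2)-1=(2h-1)(h\beta+1)$, which gives $\frac{(2h-1)^2}{(h\beta+1)^2}$. Clearly $t_-<t_+$.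

Near $y_*$ we have $P_t(y)=(y+\beta)(hy-1)(t-D)$, where $D$ is taken at $y$ and the first two factors are positive. For $t=D^*$ this is $\ge0$ with equality at $y_*$, so $P_{D^*}$ has the double zero $y_*$ and $\Delta(D^*)=0$. For $t\in(0,D^*)$ we have $P_t(y_*)<0$ while the leading coefficient $th$ is positive, so $P_t$ has two distinct real zeros and $\Delta(t)>0$. As $\Delta<0$ on $(t_-,t_+)$, we cannot have $D^*=t_+$. Hence $D^*=t_-$.

Inserting $h=\frac{\alpha-\beta}{\beta^2}$, so that $h\beta+1=\frac\alpha\beta$ and $h(\beta-2)+1=\frac{\alpha(\beta-2)+2\beta}{\beta^2}$, gives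
$$D^*=\left(\frac{(\alpha-\beta)\sqrt{2/\beta}-\sqrt{\alpha(\beta-2)+2\beta}}\alpha\right)^2.$$
It is positive because $D>0$.

**Step 5: the boundary $\alpha=2\beta^2$.** The formula of part 2 gives $\frac{\beta^2-\beta}{\beta(2\beta^2-2\beta)}=\frac1{2\beta}$. In part 3 the numerator is $\sqrt{2\beta}\,\big((2\beta-1)-(\beta-1)\big)=\beta\sqrt{2\beta}$, and $\big(\frac{\beta\sqrt{2\beta}}{2\beta^2}\big)^2=\frac1{2\beta}$ as well. So part 3 holds also at $\alpha=2\beta^2$. With Proposition 7 and Section 10 this proves the Theorem. Its last sentence follows because $\dim\mathscr E=0$ in part 1, where $\mathscr E$ is empty or $\mathbb Q$, and $\dim\mathscr E>0$ in parts 2, 3 and 4. $\blacksquare$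

For $\beta=2$ the dimension of $(\mathscr W_\alpha+\mathscr W_2)^c$ is therefore $0$ for $\alpha\le6$, $\frac{\alpha-6}{2(\alpha-4)}$ for $6<\alpha\le8$, $(1-4/\alpha)^2$ for $8\le\alpha<\infty$, and $1$ for $\alpha=\infty$.
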